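\title{Phase retrieval in $L^2(\mathbb{R})$ from three unitary measurements}

\begin{abstract}
We construct an orthogonal projection $\mathcal{Q}$ on $L^2(\mathbb{R})$ such that, for any three real numbers $t_1,t_2,t_3$ that are distinct modulo $2\pi$, the moduli $|e^{it_j\mathcal{Q}}\psi|$ determine every $\psi\in L^2(\mathbb{R})$ up to a unimodular constant. This proves the conjecture, posed in a paper of Jaming and Rathmair, that some three unitary operators do phase retrieval on $L^2(\mathbb{R})$. Two times $t_1,t_2$ never suffice. Every unitary operator onto $L^2(\mathbb{R},\mu)$ with $\mu$ $\sigma$-finite and nonatomic can be completed to a triple that does phase retrieval, and we give two obstructions for pairs. The range of $\mathcal{Q}$ is the graph of a small compact operator whose values are determined, up to a unimodular constant, by their moduli on any set of positive measure.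
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb{T}$ be the set of complex numbers of modulus $1$. A family $(T_j)_{j\in J}$ of linear operators on $L^2(\mathbb{R})$, where $T_j$ maps into functions on some set $\Omega_j$, is said to \emph{do phase retrieval} if for all $\varphi,\psi\in L^2(\mathbb{R})$
\[
|T_j\psi|=|T_j\varphi|\ \text{ for all } j\in J\quad\Longrightarrow\quad \psi=c\varphi\ \text{ for some } c\in\mathbb{T}.
\]
The constant $c$ is always invisible to the moduli; the definition asks that nothing else be lost. We study families drawn from the class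
\[
\mathcal{A}=\bigl\{\,T:L^2(\mathbb{R})\to L^2(\mathbb{R},\mu)\ \text{unitary, } \mu \text{ a Borel measure on }\mathbb{R}\,\bigr\},
\]
where $\mu$ may depend on $T$ and $|T\psi|=|T\varphi|$ is understood $\mu$-almost everywhere. For a Borel set $E$ the operator $T^{-1}\mathbf{1}_ET$ is an orthogonal projection, and $\|T^{-1}\mathbf{1}_ET\psi\|^2=\int_E|T\psi|^2\,d\mu$. To know $|T\psi|$ is therefore to know how the norm of $\psi$ is distributed among a commuting family of projections. The identity $\mathrm{Id}$ and the Fourier transform $\mathcal{F}f(\xi)=(2\pi)^{-1/2}\int f(x)e^{-ix\xi}\,dx$ belong to $\mathcal{A}$, with $\mu=dx$.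

\begin{example}[one operator]\label{ex:one}
A unitary $T:L^2(\mathbb{R})\to L^2(\mathbb{R},dx)$ does not do phase retrieval by itself. The functions $\varphi,\psi$ with $T\varphi=e^{-x^2}$ and $T\psi=\operatorname{sign}(x)\,e^{-x^2}$ are nonzero and orthogonal, and $|T\varphi|=|T\psi|$.
\end{example}

\begin{example}[a function and its Fourier transform]\label{ex:fourier}
It is known that $(\mathrm{Id},\mathcal{F})$ does not do phase retrieval. Take $\varphi(x)=e^{-(1+i)x^2}$ and $\psi=\overline{\varphi}$. Since $\varphi$ is even, so is $\mathcal{F}\varphi$, and $\mathcal{F}\psi(\xi)=\overline{\mathcal{F}\varphi(-\xi)}=\overline{\mathcal{F}\varphi(\xi)}$. Both moduli agree, but $\psi/\varphi=e^{2ix^2}$ is not constant.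
\end{example}

Unitarity is what makes the question difficult. Proposition~\ref{prop:V} below gives a single bounded operator that does phase retrieval alone, because its range consists of very special analytic functions. A unitary operator is onto: for every measurable $\theta$ with values in $\mathbb{T}$, the function $T^{-1}(\theta\, T\varphi)$ cannot be told from $\varphi$ by $T$, and the remaining operators must exclude all these competitors. A count of parameters suggests how many operators are needed. Unit vectors of $\mathbb{C}^d$ modulo $\mathbb{T}$ depend on $2d-2$ real parameters, and one unitary matrix yields $d$ moduli whose squares add up to $1$, that is, $d-1$ numbers. One operator gives too few numbers, two give exactly as many as there are unknowns, and three give a surplus. Such a count does not decide global uniqueness, but it makes three the number to try. The following conjecture is posed in \cite{JR}.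

\begin{quote}
\textbf{Conjecture.} There exist $T_1,T_2,T_3\in\mathcal{A}$ such that $(T_1,T_2,T_3)$ does phase retrieval.
\end{quote}

We prove it with three operators taken from a one-parameter group. If $Q$ is an orthogonal projection, then $Q^n=Q$ for $n\ge1$, so the exponential series gives
\begin{equation}\label{eq:exp}
e^{itQ}=\mathrm{Id}-Q+e^{it}Q ,
\end{equation}
a unitary operator that depends only on $e^{it}$.

\begin{theorem}\label{thm:three}
There is an orthogonal projection $\mathcal{Q}$ on $L^2(\mathbb{R})$ such that for all real $t_1,t_2,t_3$ that are pairwise distinct modulo $2\pi$, the unitary operators $T_j=e^{it_j\mathcal{Q}}:L^2(\mathbb{R})\to L^2(\mathbb{R},dx)$, $j=1,2,3$, do phase retrieval. For example, $(\mathrm{Id},\ \mathrm{Id}-2\mathcal{Q},\ \mathrm{Id}-(1-i)\mathcal{Q})$ does phase retrieval.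
\end{theorem}

The example is the choice $t=0,\pi,\pi/2$ in \eqref{eq:exp}. Within this group the number three is sharp.

\begin{theorem}\label{thm:sharp}
For the projection $\mathcal{Q}$ constructed in the proof of Theorem~\ref{thm:three} and any $t_1,\dots,t_n\in\mathbb{R}$, the family $(e^{it_j\mathcal{Q}})_{j\le n}$ does phase retrieval if and only if at least three of the numbers $e^{it_j}$ are distinct.
\end{theorem}

An \emph{atom} of a Borel measure $\mu$ on $\mathbb{R}$ is a point of positive finite mass, and $\mu$ is \emph{nonatomic} if it has no atom. The first operator of the triple can be prescribed.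

\begin{theorem}\label{thm:first}
If $T_1:L^2(\mathbb{R})\to L^2(\mathbb{R},\mu)$ is unitary with $\mu$ $\sigma$-finite and nonatomic (for example $T_1=\mathrm{Id}$ or $T_1=\mathcal{F}$), then there are unitary operators $T_2,T_3:L^2(\mathbb{R})\to L^2(\mathbb{R},\mu)$ such that $(T_1,T_2,T_3)$ does phase retrieval.
\end{theorem}

\begin{theorem}\label{thm:pairs}
Let $T_1,T_2\in\mathcal{A}$, with measures $\mu_1,\mu_2$. The pair $(T_1,T_2)$ does not do phase retrieval if
\begin{itemize}
\item[(a)] there are Borel sets $E,F$ such that, with the projections $p=T_1^{-1}\mathbf{1}_ET_1$ and $q=T_2^{-1}\mathbf{1}_FT_2$, the operator $pqp$ has an eigenvalue in $(0,1)$; or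
\item[(b)] $\mu_1$ or $\mu_2$ has an atom.
\end{itemize}
\end{theorem}

We do not settle whether some pair with both measures nonatomic does phase retrieval.

Section~\ref{sec:group} determines what the group $e^{itQ}$ measures and solves a two-dimensional model. Sections~\ref{sec:rigid} and~\ref{sec:proof} carry the model over to $L^2(\mathbb{R})$ and prove Theorem~\ref{thm:three}. Theorem~\ref{thm:first} is proved in Section~\ref{sec:first}, Theorems~\ref{thm:pairs} and~\ref{thm:sharp} in Section~\ref{sec:pairs}. Inner products are linear in the first variable, $L^2$ stands for $L^2(\mathbb{R},dx)$, and equalities between functions hold almost everywhere.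

\section{What the group $e^{itQ}$ measures}\label{sec:group}

Let $Q$ be an orthogonal projection on the $L^2$ space of some measure space, with kernel $M_0$ and range $M_1$. Write $f=a+b$ with $a\in M_0$ and $b\in M_1$. By \eqref{eq:exp}, $e^{itQ}f=a+e^{it}b$, so at each point the data are the numbers $|a+e^{it_j}b|$. What three of them determine is elementary.

\begin{lemma}\label{lem:points}
Let $t_1,t_2,t_3\in\mathbb{R}$ be pairwise distinct modulo $2\pi$, and let $a,b,a',b'\in\mathbb{C}$ satisfy $|a+e^{it_j}b|=|a'+e^{it_j}b'|$ for $j=1,2,3$. Then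
\begin{equation}\label{eq:NZ}
|a|^2+|b|^2=|a'|^2+|b'|^2,\qquad a\overline{b}=a'\overline{b'} ,
\end{equation}
and if $|a|\ne|a'|$ or $|b|\neq|b'|$, then $|a|=|b'|$ and $|b|=|a'|$.
\end{lemma}

\begin{proof}
With $N=|a|^2+|b|^2$ and $Z=a\overline{b}$,
\begin{equation}\label{eq:expand}
|a+e^{it}b|^2=N+2\operatorname{Re}(Ze^{-it})=N+2\cos t\,\operatorname{Re}Z+2\sin t\,\operatorname{Im}Z .
\end{equation}
Define $N',Z'$ in the same way from $a',b'$. The three distinct points $(X,Y)=(\cos t_j,\sin t_j)$ of the unit circle satisfy $(N-N')+2X\operatorname{Re}(Z-Z')+2Y\operatorname{Im}(Z-Z')=0$. If $Z\neq Z'$, this is the equation of a line, and a line meets a circle in at most two points. So $Z=Z'$, and then $N=N'$. Finally, $|a|^2,|b|^2$ and $|a'|^2,|b'|^2$ are both the two roots, with multiplicity, of $X^2-NX+|Z|^2$. They agree either in the same order or in the opposite order.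
\end{proof}

By \eqref{eq:expand}, the quantities in \eqref{eq:NZ} give back $|a+e^{it}b|$ for every $t$, so three times carry all the information that the group carries. Two operations preserve these quantities at a point:
\[
\text{a \emph{phase} } (a,b)\mapsto(\theta a,\theta b),\ \theta\in\mathbb{T},\qquad\text{and the \emph{swap} } (a,b)\mapsto(\overline{b},\overline{a}).
\]
The phase may vary from point to point, and the swap may occur at some points and not at others. The task is to choose $M_0$ and $M_1=M_0^\perp$ so that no such modification, except a constant phase, sends a pair $(a,b)\in M_0\times M_1$ to another such pair. The mechanism is already visible when the measure space has two points.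

\begin{example}[the model $\mathbb{C}^2$]\label{ex:model}
Fix $v\in[0,1]$, let $M_0=\mathbb{C}(v,1)$ and $M_1=\mathbb{C}(1,-v)$, and write $f=k(v,1)+\ell(1,-v)$ with $k,\ell\in\mathbb{C}$. The pair $(a,b)$ equals $(vk,\ell)$ in the first coordinate and $(k,-v\ell)$ in the second.

Let $0<v<1$, and let $f'=k'(v,1)+\ell'(1,-v)$ have the same data as $f$ at three distinct times. By \eqref{eq:NZ} in the first coordinate, $v^2|k|^2+|\ell|^2=v^2|k'|^2+|\ell'|^2$ and, after division by $v\neq0$, $k\overline{\ell}=k'\overline{\ell'}$. If $|k|=|k'|$, then $|\ell|=|\ell'|$; write $k'=\gamma k$, $\ell'=\delta\ell$ with $\gamma,\delta\in\mathbb{T}$. If $k\ell\ne0$, the equality of the products forces $\gamma=\delta$, and if $k\ell=0$ we may choose $\gamma=\delta$. So $f'=\gamma f$. If $|k|\ne|k'|$, the swap occurs in both coordinates: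
\[
|\ell|=v|k'|,\quad |\ell'|=v|k|\quad\text{(first)},\qquad |k'|=v|\ell|,\quad |k|=v|\ell'|\quad\text{(second)}.
\]
Hence $|\ell|=v^2|\ell|$ and $|k|=v^2|k|$. As $v<1$, all four numbers vanish, which contradicts $|k|\neq|k'|$. Three times do phase retrieval on $\mathbb{C}^2$.

At both endpoints this fails, for the same vectors $f=(1,1)$ and $f'=(1,-1)$. If $v=0$, then $e^{itQ}(f_1,f_2)=(e^{it}f_1,f_2)$, and a nonconstant phase goes unnoticed. If $v=1$, then $f\in M_0$ and $f'\in M_1$, so $e^{itQ}f=f$ and $e^{itQ}f'=e^{it}f'$; this is the swap.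
\end{example}

To pass to functions, replace each coordinate by a copy of $L^2$ and the number $v$ by an operator $V$. The reason for two copies is the following. If $f,f'\in M_0$ and $|f|=|f'|$, then $f$ and $f'$ have the same data, so the elements of $M_0$ must be determined within $M_0$ by their moduli, and likewise for $M_1$. Analyticity is a natural source of such rigidity, but $M_0$ and $M_1$ cannot both consist of functions analytic on the same interval, since $M_0+M_1$ is the whole space. So we make $M_0$ rigid on one copy of the line and $M_1$ rigid on the other. For a bounded operator $V$, the orthogonal complement of $\{(Vk,k)\}$ is $\{(\ell,-V^*\ell)\}$; if $V$ is self-adjoint, one rigidity property of its range serves both subspaces.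

In the model, $|vk|=|vk'|$ implies $k'=\gamma k$ because $k$ is a number. For functions this is a property to be built into $V$, and in a strong form. The norm comparison that excluded the swap applies only when the swap occurs almost everywhere. In the remaining case we know $|Vk|=|Vk'|$ only on some set of positive measure, and this must already force $k'=\gamma k$.

\section{An operator with rigid range}\label{sec:rigid}

\begin{proposition}\label{prop:V}
There is a compact positive self-adjoint operator $V$ on $L^2$ with $\|V\|\le\frac12$ such that for all $k,k'\in L^2$: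
\begin{itemize}
\item[(i)] if $k\ne0$, then $Vk\neq0$ almost everywhere;
\item[(ii)] if $|Vk|=|Vk'|$ on a set of positive measure, then $k'=\gamma k$ for some $\gamma\in\mathbb{T}$.
\end{itemize}
\end{proposition}

We use repeatedly the identity theorem: the zeros of an entire function that is not identically $0$ are isolated. They form a countable set without accumulation point in $\mathbb{C}$, and in particular a null subset of $\mathbb{R}$.

Analyticity will extend the equality of moduli from a set of positive measure to the whole line, but it does not give (ii): $\overline{R(\overline{z})}$ is entire together with $R$ and has the same modulus on $\mathbb{R}$. We need a class of entire functions whose coefficients can be read off from the modulus on $\mathbb{R}$. Let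
\[
s_n=3^{-n}\qquad(n\ge1),
\]
and for a sequence $d=(d_n)$ with $\sum_n|d_n|<\infty$ let
\begin{equation}\label{eq:R}
R_d(z)=\sum_{n\ge1}d_n\,e^{(1+i)s_nz}.
\end{equation}
Since $|(1+i)s_n|<1$, the $n$th term is bounded by $|d_n|e^{|z|}$. The series converges locally uniformly, and $R_d$ is entire.

\begin{example}[two exponentials]\label{ex:twoexp}
If only $d_1,d_2$ are nonzero, then for real $x$
\[
|R_d(x)|^2=|d_1|^2e^{2s_1x}+2\operatorname{Re}\bigl(d_1\overline{d_2}\,e^{i(s_1-s_2)x}\bigr)e^{(s_1+s_2)x}+|d_2|^2e^{2s_2x}.
\]
The growth rates $2s_1>s_1+s_2>2s_2$ are different, so the terms can be peeled off one at a time as $x\to+\infty$. The first gives $|d_1|^2$. The second gives $d_1\overline{d_2}$, real and imaginary part, because the factor $e^{i(s_1-s_2)x}$ runs around the circle. The third gives $|d_2|^2$. These numbers determine $(d_1,d_2)$ up to a common phase. Both parts of $1+i$ are needed. With real exponents $s_n$, the sequences $d$ and $\overline{d}$ give complex conjugate functions on $\mathbb{R}$. With imaginary exponents $is_n$, the functions $e^{is_1x}$ and $e^{is_2x}$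 have the same modulus.
\end{example}

For an infinite series, peeling off requires that among the terms that are present there be one of fastest growth. The rapid decay of $s_n$ orders the sums $s_n+s_m$ lexicographically and so provides it.

\begin{lemma}\label{lem:series}
Let $d,d'$ be absolutely summable sequences. If $|R_d|=|R_{d'}|$ on a subset of $\mathbb{R}$ of positive measure, then $d'=\gamma d$ for some $\gamma\in\mathbb{T}$.
\end{lemma}

\begin{proof}
For an entire function $R$ let $R^\sharp(z)=\overline{R(\overline{z})}$, which is entire and equals $\overline{R}$ on $\mathbb{R}$. The entire function $H=R_dR_d^\sharp-R_{d'}R_{d'}^\sharp$ equals $|R_d|^2-|R_{d'}|^2$ on $\mathbb{R}$. It vanishes on a set of positive measure, so $H\equiv0$. Multiplying out the absolutely convergent series, we get for real $x$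
\begin{equation}\label{eq:H}
0=\sum_{n,m\ge1}\tau_{nm}\,e^{(s_n+s_m)x}\,e^{i(s_n-s_m)x},\qquad \tau_{nm}=d_n\overline{d_m}-d_n'\overline{d_m'},
\end{equation}
where $\sum_{n,m}|\tau_{nm}|\le(\sum_n|d_n|)^2+(\sum_n|d_n'|)^2<\infty$ and $\tau_{mn}=\overline{\tau_{nm}}$.

We claim that all $\tau_{nm}$ vanish. Suppose not. By the symmetry of $\tau$ there are pairs $(n,m)$ with $n\le m$ and $\tau_{nm}\ne0$. Among them take the least first index $n_0$, and then the least second index $m_0$ that occurs with $n_0$. Put $\sigma=s_{n_0}+s_{m_0}$. Any other such pair $(n,m)$ has $s_n+s_m<\sigma$. Indeed, either $n=n_0$ and $m>m_0$, so that $s_m<s_{m_0}$, or $m\ge n>n_0$, so that $s_n+s_m\le2s_{n_0+1}=\frac23s_{n_0}<\sigma$. The same bound holds for the transposed pair $(m,n)$. Multiply \eqref{eq:H} by $e^{-\sigma x}$ and let $x\to+\infty$. Each term other than $(n_0,m_0)$ and $(m_0,n_0)$ tends to $0$ and is bounded by $|\tau_{nm}|$ for $x\ge0$, so by dominated convergence the sum of these terms tends to $0$. If $n_0=m_0$, what remains is the constant $\tau_{n_0n_0}$, which must then be $0$.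 If $n_0<m_0$, what remains is $2\operatorname{Re}(\tau_{n_0m_0}e^{i\alpha x})$ with $\alpha=s_{n_0}-s_{m_0}>0$. It tends to $0$, and at the points $x=(2\pi j-\arg\tau_{n_0m_0})/\alpha$, $j\to\infty$, it equals $2|\tau_{n_0m_0}|$. In both cases $\tau_{n_0m_0}=0$, a contradiction.

Thus $d_n\overline{d_m}=d'_n\overline{d'_m}$ for all $n,m$, and in particular $|d_n|=|d_n'|$. If $d=0$, then $d'=0$. Otherwise fix $m$ with $d_m\neq0$ and put $\gamma=\overline{d_m}/\overline{d'_m}\in\mathbb{T}$; then $d_n'=\gamma d_n$ for all $n$.
\end{proof}

A Gaussian factor brings the exponentials into $L^2$. Let $g_n(x)=e^{-x^2+(1+i)s_nx}$. Completing the square, $-2x^2+2s_nx=-2(x-s_n/2)^2+s_n^2/2$, we find $\|g_n\|^2=\sqrt{\pi/2}\,e^{s_n^2/2}<2$. A self-adjoint operator is injective exactly when its range is dense, so the $g_n$ have to span a dense subspace. This is why the exponents are chosen to accumulate.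

\begin{lemma}\label{lem:dense}
If $f\in L^2$ is orthogonal to all $g_n$, then $f=0$.
\end{lemma}

\begin{proof}
Let $\Phi(z)=\int\overline{f(x)}\,e^{-x^2+zx}\,dx$. For $|z|\le r$ the integrand is bounded by $|f(x)|e^{-x^2+r|x|}$, which is integrable by the Cauchy--Schwarz inequality. So $\Phi$ is continuous by dominated convergence, and entire by the theorems of Fubini and Morera. We have $\Phi((1+i)s_n)=\langle g_n,f\rangle=0$ and $(1+i)s_n\to0$, so $\Phi\equiv0$. In particular $\Phi(-i\xi)=0$ for real $\xi$: the Fourier transform of the integrable function $\overline{f}e^{-x^2}$ vanishes. By the uniqueness theorem for the Fourier transform on $L^1$, $f=0$.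
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:V}]
Define
\[
Vk=\sum_{n\ge1}2^{-n-2}\langle k,g_n\rangle\,g_n .
\]
The operator $k\mapsto\langle k,g_n\rangle g_n$ is self-adjoint, of rank one, and of norm $\|g_n\|^2<2$. The series therefore converges in operator norm, $\|V\|\le\sum_{n\ge1}2^{-n-1}=\frac12$, and $V$ is self-adjoint and compact as a norm limit of self-adjoint operators of finite rank. From $\langle Vk,k\rangle=\sum_n2^{-n-2}|\langle k,g_n\rangle|^2$ we see that $V$ is positive, and that $Vk=0$ makes $k$ orthogonal to all $g_n$. By Lemma~\ref{lem:dense}, $V$ is injective.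

Let $d_n=2^{-n-2}\langle k,g_n\rangle$. Then $|d_n|\le 2^{-n-1}\|k\|$, so $d$ is absolutely summable. The partial sums of $\sum_nd_ng_n$ converge to $Vk$ in $L^2$, hence along a subsequence almost everywhere, and they converge pointwise to $e^{-x^2}R_d(x)$. Thus $Vk=e^{-x^2}R_d$.

(i) If $k\ne0$, then $Vk\neq0$ in $L^2$, so $R_d\not\equiv0$ and its real zeros form a null set.

(ii) Write $Vk'=e^{-x^2}R_{d'}$. The hypothesis gives $|R_d|=|R_{d'}|$ on a set of positive measure, so $d'=\gamma d$ by Lemma~\ref{lem:series}. Then $V(k'-\gamma k)=0$, and $k'=\gamma k$ by injectivity.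
\end{proof}

\section{The projection and the proof of Theorem~\ref{thm:three}}\label{sec:proof}

Let $\mathsf{H}=L^2\oplus L^2$, with $V$ as in Proposition~\ref{prop:V}, and set
\[
M_0=\{(Vk,k):k\in L^2\},\qquad M_1=\{(\ell,-V\ell):\ell\in L^2\}.
\]
These subspaces are orthogonal: $\langle(Vk,k),(\ell,-V\ell)\rangle=\langle Vk,\ell\rangle-\langle k,V\ell\rangle=0$. They span $\mathsf{H}$. Indeed, $\mathrm{Id}+V^2$ is invertible because $\|V^2\|\le\frac14$, its inverse $C$ commutes with $V$, and for $f=(f_1,f_2)$ the functions
\begin{equation}\label{eq:kl}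
k=C(Vf_1+f_2),\qquad \ell=C(f_1-Vf_2)
\end{equation}
satisfy $Vk+\ell=C(V^2f_1+f_1)=f_1$ and $k-V\ell=C(f_2+V^2f_2)=f_2$. Hence $M_1=M_0^\perp$, and $Qf=(\ell,-V\ell)$ is the orthogonal projection onto $M_1$, with kernel $M_0$. By \eqref{eq:exp},
\begin{equation}\label{eq:flow}
e^{itQ}f=\bigl(Vk+e^{it}\ell,\ k-e^{it}V\ell\bigr).
\end{equation}
In each component one of the two parts of $f$ is small and rigid, and the other is an arbitrary $L^2$ function:
\[
\begin{array}{c|cc}
 & a\in M_0 & b\in M_1\\ \hline
\text{first component} & Vk & \ell\\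
\text{second component} & k & -V\ell
\end{array}
\]

It remains to place the two copies of the line on one line. Define $\Theta:\mathsf{H}\to L^2(\mathbb{R})$ by
\[
\Theta(f_1,f_2)(x)=\begin{cases} x^{-1/2}f_1(\log x), & x>0,\\ |x|^{-1/2}f_2(\log|x|), & x<0.\end{cases}
\]
The substitution $y=\log|x|$ on each half-line shows that $\Theta$ is unitary, and it preserves null sets, so $|\Theta f|=|\Theta f'|$ if and only if $|f_1|=|f_1'|$ and $|f_2|=|f_2'|$. Put
\[
\mathcal{Q}=\Theta Q\Theta^{-1}.
\]
This is an orthogonal projection on $L^2(\mathbb{R})$, and $e^{it\mathcal{Q}}=\Theta e^{itQ}\Theta^{-1}$ by \eqref{eq:exp}. A family $(e^{it_j\mathcal{Q}})$ does phase retrieval on $L^2(\mathbb{R})$ if and only if $(e^{it_jQ})$ does so on $\mathsf{H}$, with moduli taken in each component.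

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Let $f,f'\in\mathsf{H}$ satisfy $|e^{it_jQ}f|=|e^{it_jQ}f'|$ for $j=1,2,3$, and let $k,\ell$ and $k',\ell'$ be given by \eqref{eq:kl}. It suffices to find $\gamma\in\mathbb{T}$ with $k'=\gamma k$ and $\ell'=\gamma\ell$, since $f=(Vk+\ell,k-V\ell)$. Apply Lemma~\ref{lem:points} at almost every point of each component in \eqref{eq:flow}. We obtain
\begin{align}
|Vk|^2+|\ell|^2&=|Vk'|^2+|\ell'|^2, & Vk\,\overline{\ell}&=Vk'\,\overline{\ell'},\label{eq:c1}\\
|k|^2+|V\ell|^2&=|k'|^2+|V\ell'|^2, & k\,\overline{V\ell}&=k'\,\overline{V\ell'}.\label{eq:c2}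
\end{align}
Let $E_1=\{|Vk|=|Vk'|\}$ and $E_2=\{|V\ell|=|V\ell'|\}$. The last statement of Lemma~\ref{lem:points} describes what happens outside these sets:
\begin{align}
|\ell|&=|Vk'|, & |\ell'|&=|Vk| & &\text{on }\mathbb{R}\setminus E_1,\label{eq:s1}\\
|k'|&=|V\ell|, & |k|&=|V\ell'| & &\text{on }\mathbb{R}\setminus E_2.\label{eq:s2}
\end{align}

\emph{Case 1: $E_1$ has positive measure.} By Proposition~\ref{prop:V}(ii), $k'=\gamma k$ with $\gamma\in\mathbb{T}$. Suppose $k\ne0$. The product in \eqref{eq:c1} reads $Vk\,\overline{\ell}=\gamma\,Vk\,\overline{\ell'}$, and $Vk\neq0$ almost everywhere by (i). So $\overline{\ell}=\gamma\overline{\ell'}$, that is, $\ell'=\gamma\ell$: the rigid function $Vk$ serves as a reference that fixes the phase of the arbitrary function $\ell$. Suppose $k=0$. Then $k'=0$, there is no reference in the first component, and we turn to the second. The sum in \eqref{eq:c2} gives $|V\ell|=|V\ell'|$, so $\ell'=\delta\ell$ with $\delta\in\mathbb{T}$ by (ii), and also $k'=0=\delta k$.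

\emph{Case 2: $E_2$ has positive measure.} By (ii), $\ell'=\gamma\ell$ with $\gamma\in\mathbb{T}$. If $\ell\neq0$, the product in \eqref{eq:c2} reads $k\,\overline{V\ell}=\overline{\gamma}\,k'\,\overline{V\ell}$ with $V\ell\ne0$ almost everywhere, so $k'=\gamma k$. If $\ell=0$, then $\ell'=0$, the sum in \eqref{eq:c1} gives $|Vk|=|Vk'|$, so $k'=\delta k$ by (ii), and $\ell'=0=\delta\ell$.

\emph{Case 3: $E_1$ and $E_2$ are null sets.} Then \eqref{eq:s1} and \eqref{eq:s2} hold almost everywhere on $\mathbb{R}$, and we may take norms:
\[
\|\ell\|=\|Vk'\|\le\tfrac12\|k'\|=\tfrac12\|V\ell\|\le\tfrac14\|\ell\|,\qquad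
\|k\|=\|V\ell'\|\le\tfrac12\|\ell'\|=\tfrac12\|Vk\|\le\tfrac14\|k\|.
\]
So $\ell=0$ and $k=0$, and then $\|k'\|=\|V\ell\|=0$. But $k=k'=0$ makes $E_1$ the whole line, so this case does not occur.
\end{proof}

The operators $e^{it_j\mathcal{Q}}$ belong to $\mathcal{A}$, with $\mu=dx$, so the conjecture is proved.

\begin{remark}\label{rem:planes}
The proof uses self-adjointness of $V$ for $M_0\perp M_1$, properties (i) and (ii) in Cases 1 and 2, and $\|V\|<1$ in Case 3. Compactness is needed only for Theorem~\ref{thm:sharp}. The model of Example~\ref{ex:model} sits inside the construction: if $Vu=vu$ with $u\ne0$, then $(vu,u)\in M_0$ and $(u,-vu)\in M_1$, so $Q$ acts on the plane $\{(\alpha u,\beta u):\alpha,\beta\in\mathbb{C}\}$ as in the model with parameter $v$. For a self-adjoint operator in place of $V$ that has the eigenvalue $0$ or $1$, with eigenvector $u$, the vectors $(u,u)$ and $(u,-u)$ would have the same data at all times.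
\end{remark}

\section{Prescribing the first operator}\label{sec:first}

Whether $|h|=|h'|$ holds is not affected by a relabeling of the points or by a positive weight. Theorem~\ref{thm:first} follows once $L^2(\mathbb{R},\mu)$ is identified with $L^2(\mathbb{R},dx)$ by a unitary map of this kind. We use the isomorphism theorem for measures \cite[Thm.~17.41]{Kechris}, in the following case: if $\nu$ is a Borel probability measure on $\mathbb{R}$ with $\nu(\{x\})=0$ for all $x$, there is a bijection $\alpha:\mathbb{R}\to[0,1]$, Borel together with its inverse, that carries $\nu$ to Lebesgue measure on $[0,1]$.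

\begin{lemma}\label{lem:Lambda}
Let $\mu\neq0$ be a $\sigma$-finite nonatomic Borel measure on $\mathbb{R}$. There is a unitary operator $\Lambda:L^2(\mathbb{R},\mu)\to L^2(\mathbb{R},dx)$ such that $|\Lambda h|=|\Lambda h'|$ almost everywhere if and only if $|h|=|h'|$ $\mu$-almost everywhere.
\end{lemma}

\begin{proof}
By $\sigma$-finiteness, $\mathbb{R}$ is a disjoint union of Borel sets $X_n$, $n\geq1$, of finite $\mu$-measure. In particular points have finite mass, hence mass $0$, as $\mu$ has no atom. The function $\sum_n2^{-n}(1+\mu(X_n))^{-1}\mathbf{1}_{X_n}$ is positive everywhere, and its integral lies in $(0,1]$ because $\mu\neq0$. Normalizing, we get a Borel function $\rho>0$ with $\int\rho\,d\mu=1$. Let $\nu=\rho\,\mu$ and $\eta=G\,dx$ with $G(x)=\pi^{-1/2}e^{-x^2}$. Both are Borel probability measures that give mass $0$ to points; $\nu$ has the same null sets as $\mu$, and $\eta$ the same as $dx$. Let $\alpha_\nu,\alpha_\eta$ be the bijections given by the isomorphism theorem. Then $\beta=\alpha_\nu^{-1}\circ\alpha_\eta$ is a Borel bijection of $\mathbb{R}$ with Borel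 inverse that carries $\eta$ to $\nu$. A Borel set $B$ is $\mu$-null if and only if $\beta^{-1}(B)$ is Lebesgue null. Put
\[
\Lambda h=w\cdot(h\circ\beta),\qquad w=\bigl(G/(\rho\circ\beta)\bigr)^{1/2}>0 .
\]
Then $\int|\Lambda h|^2dx=\int(|h|^2/\rho)\circ\beta\,d\eta=\int|h|^2\rho^{-1}d\nu=\int|h|^2d\mu$ for every Borel function $h$. So $\Lambda$ is isometric, and it is onto because $h=(u/w)\circ\beta^{-1}$ solves $\Lambda h=u$. Finally $\{|\Lambda h|\ne|\Lambda h'|\}=\beta^{-1}\{|h|\neq|h'|\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:first}]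
The measure $\mu$ is not zero, because $T_1$ maps a nonzero space unitarily onto $L^2(\mathbb{R},\mu)$. Take $\Lambda$ from Lemma~\ref{lem:Lambda}; this is the only place where the two hypotheses on $\mu$ are used. Let $(t_1,t_2,t_3)=(0,\pi,\pi/2)$ and
\[
T_j=\Lambda^{-1}e^{it_j\mathcal{Q}}\Lambda T_1:L^2(\mathbb{R})\to L^2(\mathbb{R},\mu),
\]
which are unitary and for $j=1$ reproduce the given operator. If $|T_j\varphi|=|T_j\psi|$ for $j=1,2,3$, then $|\Lambda T_j\varphi|=|\Lambda T_j\psi|$, that is, $|e^{it_j\mathcal{Q}}\Lambda T_1\varphi|=|e^{it_j\mathcal{Q}}\Lambda T_1\psi|$. Theorem~\ref{thm:three} gives $\Lambda T_1\psi=c\,\Lambda T_1\varphi$ with $c\in\mathbb{T}$, so $\psi=c\varphi$.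
\end{proof}

\section{Pairs of operators}\label{sec:pairs}

In Example~\ref{ex:fourier} the competitor of $\varphi$ was its complex conjugate. Theorem~\ref{thm:pairs}(a) rests on the same symmetry in an abstract form. An eigenvector $u$ of $pqp$ generates a plane, spanned by $u$ and $qu$, on which $p$ and $q$ act by real matrices, and conjugating the coordinates in this plane changes neither of the two moduli.

\begin{proof}[Proof of Theorem~\ref{thm:pairs}(a)]
Let $pqpu=\lambda u$ with $u\neq0$ and $0<\lambda<1$. Since $\lambda\neq0$, the vector $u$ lies in the range of $p$, so $pu=u$ and $pqu=\lambda u$. The vectors $u$ and $qu$ are linearly independent. To see this, let $\alpha u+\beta qu=0$. If $\alpha\neq0$, then $u$ lies in the range of $q$, so $qu=u$ and $\lambda u=pqu=u$, which contradicts $\lambda\ne1$. So $\alpha=0$, and $\beta=0$ because $pqu=\lambda u\neq0$.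

Let $f=\alpha u+\beta qu$ with $\alpha,\beta\in\mathbb{C}$. Then
\[
pf=(\alpha+\lambda\beta)u,\quad (\mathrm{Id}-p)f=\beta(\mathrm{Id}-p)qu,\quad qf=(\alpha+\beta)qu,\quad (\mathrm{Id}-q)f=\alpha(\mathrm{Id}-q)u .
\]
Since $T_1p=\mathbf{1}_ET_1$ and $T_2q=\mathbf{1}_FT_2$, this means
\[
T_1f=\begin{cases}(\alpha+\lambda\beta)\,T_1u&\text{on }E,\\ \beta\,T_1qu&\text{off }E,\end{cases}\qquad\qquad
T_2f=\begin{cases}(\alpha+\beta)\,T_2u&\text{on }F,\\ \alpha\,T_2u&\text{off }F.\end{cases}
\]
The moduli $|T_1f|$ and $|T_2f|$ depend only on $|\alpha+\lambda\beta|$, $|\beta|$, $|\alpha+\beta|$, $|\alpha|$, and these numbers do not change when $(\alpha,\beta)$ is replaced by $(\overline{\alpha},\overline{\beta})$, because $\lambda$ is real. So $\varphi=u+iqu$ and $\psi=u-iqu$ have the same moduli under $T_1$ and $T_2$. They are linearly independent, since $(1,i)$ and $(1,-i)$ are.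
\end{proof}

An atom produces a projection $p$ of rank one. Then $pqp$ is a multiple of $p$ for every $q$, and (a) applies unless all these multiples are $0$ or $1$.

\begin{proof}[Proof of Theorem~\ref{thm:pairs}(b)]
The statement is symmetric in $T_1,T_2$, so let $0<\mu_1(\{x_0\})<\infty$. The functions in $L^2(\mathbb{R},\mu_1)$ that vanish off $x_0$ are the multiples of $\mathbf{1}_{\{x_0\}}\neq0$. Hence $p=T_1^{-1}\mathbf{1}_{\{x_0\}}T_1$ has range $\mathbb{C}e$ for a unit vector $e$, and $T_1e$ is a multiple of $\mathbf{1}_{\{x_0\}}$. Let $\nu=|T_2e|^2\mu_2$, a Borel probability measure. For a Borel set $F$ and $q=T_2^{-1}\mathbf{1}_FT_2$,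
\[
pqpe=\langle qe,e\rangle e=\langle\mathbf{1}_FT_2e,T_2e\rangle e=\nu(F)\,e .
\]
If $0<\nu(F)<1$ for some $F$, part (a) applies with $E=\{x_0\}$.

Otherwise $\nu$ takes only the values $0$ and $1$. The function $y\mapsto\nu((-\infty,y])$ is nondecreasing with values in $\{0,1\}$ and limits $0$ and $1$ at $\mp\infty$, so $y_0=\inf\{y:\nu((-\infty,y])=1\}$ is finite. Continuity of $\nu$ along monotone sequences of half-lines gives $\nu((-\infty,y_0])=1$ and $\nu((-\infty,y_0))=0$, so $\nu(\{y_0\})=1$. Thus $|T_2e(y_0)|^2\mu_2(\{y_0\})=1$, which makes $y_0$ an atom of $\mu_2$, and $T_2e=0$ off $y_0$, so $T_2e$ is a nonzero multiple of $\mathbf{1}_{\{y_0\}}$. Choose $h\neq0$ orthogonal to $e$. Then $T_1h\perp\mathbf{1}_{\{x_0\}}$ and $T_2h\perp\mathbf{1}_{\{y_0\}}$, that is, $T_1h(x_0)=0$ and $T_2h(y_0)=0$. The functions $T_1(h\pm e)$ equal $\pm T_1e(x_0)$ at $x_0$ and $T_1h$ off $x_0$; the functions $T_2(h\pm e)$ equal $\pm T_2e(y_0)$ at $y_0$ and $T_2h$ off $y_0$. So $h+e$ and $h-e$ have the same moduli under both operators, and they are linearly independent.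
\end{proof}

To apply criterion (a) one needs an eigenvalue. In both applications below it comes from a standard fact: if $K$ is a nonzero compact positive self-adjoint operator, then $\|K\|$ is an eigenvalue of $K$.

\begin{example}\label{ex:band}
Criterion (a) recovers the failure of $(\mathrm{Id},\mathcal{F})$. Let $E=F=[-1,1]$. Then $pqp$ is the integral operator on $[-1,1]$ with the bounded kernel $\frac1{2\pi}\int_{-1}^1e^{i(x-y)\xi}d\xi=\frac{\sin(x-y)}{\pi(x-y)}$, so it is Hilbert--Schmidt and compact. It is positive, since $\langle pqpf,f\rangle=\|qpf\|^2$, and nonzero, since $\|qp\mathbf{1}_E\|^2=\int_{-1}^1|\mathcal{F}\mathbf{1}_E|^2\,d\xi>0$, the function $\mathcal{F}\mathbf{1}_E$ being continuous and nonzero at $0$. So $\lambda=\|pqp\|\in(0,1]$ is an eigenvalue, with an eigenvector $u=pu$. If $\lambda=1$, then $\|qu\|^2=\langle pqpu,u\rangle=\|u\|^2$, so $u=qu$ and $u(x)=(2\pi)^{-1/2}\int_{-1}^1\mathcal{F}u(\xi)e^{ix\xi}d\xi$ is the restriction of an entire function. It vanishes outside $[-1,1]$, so $u=0$, a contradiction. Hence $0<\lambda<1$.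
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
If three of the numbers $e^{it_j}$ are distinct, the corresponding three operators do phase retrieval by Theorem~\ref{thm:three}, and so does the whole family. For the converse, recall that $e^{it\mathcal{Q}}$ depends only on $e^{it}$ and that a repeated operator adds no condition. If all $e^{it_j}$ are equal, the family amounts to one unitary operator onto $L^2(\mathbb{R},dx)$, and Example~\ref{ex:one} applies.

Suppose that exactly two values $e^{is}\neq e^{it}$ occur, and put $\omega=e^{i(t-s)}\ne1$. The substitution $\varphi\mapsto e^{is\mathcal{Q}}\varphi$ is a linear bijection of $L^2(\mathbb{R})$, so $(e^{is\mathcal{Q}},e^{it\mathcal{Q}})$ does phase retrieval if and only if $(\mathrm{Id},\Theta U\Theta^{-1})$ does, where $U=\mathrm{Id}-Q+\omega Q$ on $\mathsf{H}$. We verify condition (a) of Theorem~\ref{thm:pairs} for this pair with $E=F=(0,\infty)$. Conjugation by $\Theta$ turns $p=\mathbf{1}_E$ into the projection $P(f_1,f_2)=(f_1,0)$ and $q$ into $U^*PU$. We must find an eigenvalue of $PU^*PUP$ in $(0,1)$,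 and we look for it in one of the planes of Remark~\ref{rem:planes}.

The operator $V$ is compact, positive and nonzero, so $Vu=vu$ for $v=\|V\|\in(0,\frac12]$ and some $u\neq0$. For $f=(u,0)$, formula \eqref{eq:kl} gives $k=\frac{v}{1+v^2}u$ and $\ell=\frac1{1+v^2}u$. By \eqref{eq:flow}, the first component of $Uf$ is $Vk+\omega\ell=zu$ with
\[
z=\frac{v^2+\omega}{1+v^2}.
\]
Since $U^*=\mathrm{Id}-Q+\overline{\omega}Q$, the first component of $U^*f$ is $\overline{z}u$. Therefore $PU^*PUPf=z\,PU^*f=|z|^2f$. Expanding $|v^2+\omega|^2=v^4+2v^2\operatorname{Re}\omega+1$, we get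
\[
|z|^2=1-\frac{2v^2(1-\operatorname{Re}\omega)}{(1+v^2)^2}<1,
\]
because $v\neq0$ and $\operatorname{Re}\omega<1$. Also $|v^2+\omega|\ge1-v^2>0$, so $|z|^2>0$. By Theorem~\ref{thm:pairs}(a), the pair does not do phase retrieval.
\end{proof}

\begin{thebibliography}{9}

\bibitem{JR}
Philippe Jaming and Martin Rathmair, \emph{Uniqueness of phase retrieval from three measurements}, arXiv:2205.08753 (2022).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
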